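# $C_2$-cofiniteness of the extended parafermion algebras $\mathsf B_k$ at negative admissible level

## 1. The theorem

Let $k=-2+\frac uv<0$ with $u,v\ge 2$ coprime integers, and set $w=2v-u=-vk>0$, so that $\gcd(v,w)=1$. Let $\mathsf L_k(\mathfrak{sl}_2)$ be the simple affine vertex operator algebra of level $k$, with standard basis $e,h,f$, normalized so that $h(z)h(z')\sim 2k/(z-z')^2$. Let $\mathsf H$ be the Heisenberg vertex subalgebra generated by $h(z)$ and let $\mathsf Z_k=\mathrm{Com}(\mathsf H,\mathsf L_k(\mathfrak{sl}_2))$. Its conformal vector is the Sugawara vector minus the Heisenberg one. Decompose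
$$\mathsf L_k(\mathfrak{sl}_2)=\bigoplus_{\lambda\in2\mathbb Z}\mathsf F_\lambda\otimes\mathsf C_\lambda ,$$
where $\mathsf F_\lambda$ is the Fock module on which $h_0$ acts as $\lambda$, the $\mathsf C_\lambda$ are simple current $\mathsf Z_k$-modules, and $\mathsf C_0=\mathsf Z_k$. For $n\ge1$ put
$$\mathsf B^{(n)}=\bigoplus_{m\in\mathbb Z}\mathsf C_{2nm},\qquad \mathsf B_k=\mathsf B^{(w)}=\bigoplus_{\lambda\in 2w\mathbb Z}\mathsf C_\lambda .$$

**Theorem 1.** Let $n\ge1$ with $w\mid n^2$. Then $\mathsf B^{(n)}$, with the vertex operators defined by (1) below, is a $C_2$-cofinite vertex operator algebra. In particular, taking $n=w$, the algebra $\mathsf B_k$ is $C_2$-cofinite for every negative admissible level $k$. In contrast, $\mathsf Z_k$ itself is not $C_2$-cofinite.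

The statement about $\mathsf B_k$ is a conjecture that goes with Jean Auger, Thomas Creutzig and David Ridout, "Modularity of logarithmic parafermion vertex algebras", arXiv:1704.05168 (2017). There is conditional background: if the vertex tensor category theory of Huang, Lepowsky and Zhang applies to $\mathsf Z_k$ and a certain Verlinde-type formula gives the Grothendieck fusion rules, then $\mathsf B_k$ has finitely many irreducible modules, and their characters together with pseudotraces generate a finite-dimensional representation of $\mathrm{PSL}(2;\mathbb Z)$. The proof below assumes neither condition.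

In plain words: remove the Cartan field $h$ from affine $\mathfrak{sl}_2$. What remains is the coset $\mathsf Z_k$ together with charged pieces $\mathsf C_{2p}$, $p\in\mathbb Z$. The coset is too small to satisfy the basic finiteness condition for vertex algebras. Gluing back the charges in $n\mathbb Z$ makes the condition true, as soon as all conformal weights are integers.

Three inputs are used without proof.

**(A)** (D. Adamović, *Realizations of simple affine vertex algebras and their modules: the cases $\widehat{sl(2)}$ and $\widehat{osp(1,2)}$*, Comm. Math. Phys. 366 (2019).) Let $\langle c,c\rangle=\langle d,d\rangle=0$, $\langle c,d\rangle=2$, let $M(c,d)$ be the rank-two Heisenberg vertex algebra of $c,d$, let $\Pi(0)=M(c,d)\otimes\mathbb C[\mathbb Zc]$, and put $\mu=\frac d2+\frac k4c$, $\alpha=\frac d2-\frac k4c$. Let $\mathrm{Vir}$ be the universal Virasoro vertex algebra of central charge $13-6(k+2)-\frac6{k+2}$ ($k\ne-2$), with conformal vector $T$. Then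
$$e\mapsto e^{c},\qquad h\mapsto2\mu,\qquad f\mapsto\big[(k+2)T-\alpha(-1)^2-(k+1)\alpha(-2)\big]e^{-c}$$
defines a homomorphism $\Phi:V^k(\mathfrak{sl}_2)\to\mathrm{Vir}\otimes\Pi(0)$ from the universal affine vertex algebra. If $k+2=u/v$ with $u,v\ge2$ coprime and $\mathcal L$ is the simple quotient of $\mathrm{Vir}$ (the $(u,v)$ minimal model), the induced map $V^k\to\mathcal L\otimes\Pi(0)$ has image $\mathsf L_k(\mathfrak{sl}_2)$. So its kernel is the maximal ideal $J$ of $V^k$.

**(B)** $\mathcal L$ is $C_2$-cofinite (e.g. Dong–Li–Mason, Comm. Math. Phys. 214 (2000)).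

**(C)** The $\mathsf C_\lambda$ are simple $\mathsf Z_k$-modules (part of the data above).

## 2. The space $C_2$, Zhu's commutative algebra, and a lattice of rank one

Write $Y(a,z)=\sum_{i\in\mathbb Z}a_iz^{-i-1}$, let $D$ be the translation operator, and recall the textbook formulas
$$[a_i,Y(b,z)]=\sum_{j\ge0}\tbinom ijz^{i-j}Y(a_jb,z),\qquad Y(a_{-1}b,z)=\sum_{j\ge0}\big(z^ja_{-1-j}Y(b,z)+z^{-j-1}Y(b,z)a_j\big),$$
called the commutator and the iterate formula, and $Y(Db,z)=\frac d{dz}Y(b,z)$, $Y(b,z)1=e^{zD}b$, $(Db)_{-j}=j\,b_{-j-1}$. If a functional $\phi$ vanishes outside finitely many finite-dimensional weight spaces, then $\phi(Y(b_1,t_1)\cdots Y(b_r,t_r)1)$ is the expansion of a rational function whose poles lie only on $t_i=t_j$. This function does not depend on the order of the factors (locality). Near $t_i=t_j$ it equals $\sum_s(t_i-t_j)^{-s-1}\phi(\cdots Y((b_i)_sb_j,t_j)\cdots1)$ (associativity).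

**Definition.** For a vertex algebra $V$ let $C_2(V)=\mathrm{span}\{a_{-2}b\}$ and $R_V=V/C_2(V)$. By the formula for $(Db)_{-j}$, $C_2(V)$ contains $a_{-j}b$ for all $j\ge2$, and $Da=a_{-2}1$. With the product $[a][b]=[a_{-1}b]$, $R_V$ is a commutative associative algebra with unit $[1]$ (Zhu's commutative algebra). $V$ is $C_2$-cofinite if $\dim R_V<\infty$.

*Examples.* For the Heisenberg algebra $M$ of one vector $\alpha$ of nonzero norm, $C_2(M)$ is spanned by the $\alpha(-j)b$ with $j\ge2$, and $R_M=\mathbb C[\alpha]$. This is infinite-dimensional. Similarly $C_2(\mathrm{Vir})$ is spanned by the $L_{-j}b$, $j\ge3$, and $R_{\mathrm{Vir}}=\mathbb C[T]$. Also $R_{V\otimes V'}=R_V\otimes R_{V'}$.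

*A consequence of (B).* The image of the maximal ideal of $\mathrm{Vir}$ in $\mathbb C[T]$ is graded. It is nonzero because $R_{\mathcal L}$ is finite-dimensional, and proper because the ideal has positive weights. So the maximal ideal contains some $y_*$ with
$$y_*\equiv T^\ell\bmod C_2(\mathrm{Vir}),\qquad \ell\ge1 .$$

*The lattice algebra by hand.* Let $\langle\gamma,\gamma\rangle=2N>0$ be even. In $V_{\mathbb Z\gamma}=\bigoplus_mM e^{m\gamma}$ we have
$$Y(e^\gamma,z)e^{-\gamma}=z^{-2N}\exp\Big(\sum_{j\ge1}\gamma(-j)\tfrac{z^j}j\Big)1 .$$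
The coefficient of $z^1$ is $(e^\gamma)_{-2}e^{-\gamma}\in C_2$, and modulo $C_2(M)$ it is $\gamma^{2N+1}/(2N+1)!$. So $\gamma$ is nilpotent in $R$. Further, $e^{m\gamma}=(e^\gamma)_{-2N(m-1)-1}e^{(m-1)\gamma}\in C_2$ for $m\ge2$, and likewise for $m\le-2$. So $R$ is spanned by $\gamma^i$ and $\gamma^ie^{\pm\gamma}$ with $0\le i\le2N$, and it is finite-dimensional. The Heisenberg direction, fatal for $M$, is cured by a pair of opposite charges. The proof for $\mathsf B^{(n)}$ keeps this mechanism, but every step needs new support.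

## 3. Removing the Heisenberg field from affine $\mathfrak{sl}_2$

Let $V=V^k$ or $V=\mathsf L_k$. We say that $x$ has charge $p$ if $h_0x=2px$. Put
$$V^{[p]}=\{x\in V:\ h_0x=2px,\ h_jx=0\ (j>0)\}.$$
Since $k\ne0$, $V=\bigoplus_p\mathsf F_{2p}\otimes V^{[p]}$. Put $\mathsf Z^k=(V^k)^{[0]}=\mathrm{Com}(\mathsf H,V^k)$; then $\mathsf Z_k=\mathsf L_k^{[0]}$ and $\mathsf C_{2p}=\mathsf L_k^{[p]}$. The map $V^k\to\mathsf L_k$ induces surjections $\mathsf Z^k\to\mathsf Z_k$ and $(V^k)^{[p]}\to\mathsf C_{2p}$. For example $e\in V^{[1]}$ and $f\in V^{[-1]}$, while $h=h_{-1}1$ lies in no $V^{[p]}$.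

Let $\pi:V\to\bigoplus_pV^{[p]}$ be the projection with kernel $\sum_{j\ge1}h_{-j}V$. If $g\in V^{[0]}$ ("neutral"), then $[h_i,Y(g,z)]=0$ by the commutator formula, so all modes $g_i$ commute with all $h_j$. Hence they preserve each $V^{[p]}$ and commute with $\pi$. An $\mathsf H$-submodule of $V$ is again a sum of Fock modules times subspaces of the $V^{[p]}$, so $\pi$ maps it into itself. In particular $\pi(J)\subset J$.

Let $L_j=L_j^{\mathrm{Sug}}-L_j^{\mathsf H}$. These operators commute with all $h_j$. On $V^{[p]}$, $L_0^{\mathsf H}=\frac{h_0^2}{4k}=\frac{p^2}k$, so "weight" on $V^{[p]}$, meaning $L_0$-weight, is Sugawara weight minus $p^2/k$. Since $L_{-1}^{\mathsf H}=\frac1{2k}(h_{-1}h_0+h_{-2}h_1+\cdots)$ maps $V$ into $\ker\pi$, we get $\pi L_{-1}^{\mathrm{Sug}}=L_{-1}\pi$, hence $\pi(Y(a,z)1)=e^{zL_{-1}}a$ for $a\in V^{[p]}$.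

For $a\in V^{[p]}$, $b\in V^{[q]}$ define
$$\mathcal Y(a,z)b=z^{-2pq/k}\,\pi\big(Y(a,z)b\big).\tag{1}$$

**Lemma 2.** Let $a\in V^{[p]}$, $b\in V^{[q]}$ and let $g\in V^{[0]}$.

1. $Y(a,z)b=z^{2pq/k}\exp\big(\frac pk\sum_{j\ge1}h_{-j}\frac{z^j}j\big)\mathcal Y(a,z)b$.
2. The commutator formula for $[g_i,\mathcal Y(a,z)]$ and the iterate formula for $\mathcal Y(g_{-1}a,z)$ hold in the same form as for $Y$.
3. $\mathcal Y(L_{-1}a,z)=\frac d{dz}\mathcal Y(a,z)$.

*Proof.* (1) For $t>0$, $h_tY(a,z)b=2pz^tY(a,z)b$. Since $[h_t,h_{-j}]=2kt\,\delta_{t,j}$, the vector $\exp(-\frac pk\sum h_{-j}\frac{z^j}j)Y(a,z)b$ is killed by all $h_t$, $t>0$. So it equals its own $\pi$-projection, which is $\pi(Y(a,z)b)$.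

(2) Both formulas in $V$ involve only the $g_i$ and the vectors $g_ia$, $g_ib$, whose charges are $p$ and $q$. As $\pi$ commutes with the $g_i$, we may apply $z^{-2pq/k}\pi$ to both sides.

(3) We have $L_{-1}^{\mathsf H}a=\frac pkh_{-1}a$. By the iterate formula $\pi(Y(h_{-1}a,z)b)=2qz^{-1}\pi(Y(a,z)b)$, because the terms with $h_{-1-j}$ on the left are killed by $\pi$ and only $h_0$ survives on $b$. So $\pi(Y(L_{-1}a,z)b)=\big(\frac d{dz}-\frac{2pq}{kz}\big)\pi(Y(a,z)b)$. This is $z^{2pq/k}\frac d{dz}$ of $z^{-2pq/k}\pi(Y(a,z)b)$. $\square$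

**Weights.** By the Poincaré–Birkhoff–Witt theorem (PBW), a vector of charge $p$ has Sugawara weight at least $|p|$, and $e_{-1}^p1$ has weight $p$ for $p\ge0$. So $V^{[p]}$ has weights in
$$|p|-\tfrac{p^2}k+\mathbb Z_{\ge0}=|p|+\tfrac{p^2v}w+\mathbb Z_{\ge0},\tag{2}$$
with finite-dimensional weight spaces, and the weight-$0$ space of $V^{[0]}$ is $\mathbb C1$. Negativity of $k$ enters here: the weights grow quadratically upward in the charge.

**Symmetry.** The automorphism $\sigma:e\leftrightarrow f,\ h\mapsto-h$ of $\mathsf L_k$ maps $\mathsf C_{2p}$ onto $\mathsf C_{-2p}$, preserves $\mathsf Z_k$ and its conformal vector, and satisfies $\sigma\mathcal Y(a,z)b=\mathcal Y(\sigma a,z)\sigma b$.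

## 4. The realization, and $\mathsf B^{(n)}$ as a vertex operator algebra

One computes $\langle\mu,\mu\rangle=\frac k2$, $\langle\alpha,\alpha\rangle=-\frac k2$, $\langle\alpha,\mu\rangle=0$, $\langle\alpha,c\rangle=\langle\mu,c\rangle=1$, and
$$c=\tfrac2k\mu+\delta,\qquad \delta=-\tfrac2k\alpha,\qquad\langle\delta,\delta\rangle=-\tfrac2k=\tfrac{2v}w,\qquad \langle\alpha,\delta\rangle=1 .$$

*Grading.* Give $e^{pc}$ weight $p$, oscillators $\mu(-j),\alpha(-j)$ weight $j$, and $\mathrm{Vir}$ its usual grading. Since $\langle c,c\rangle=0$, this is a vertex algebra grading of $\mathrm{Vir}\otimes\Pi(0)$, and the images of $e,h,f$ have weight $1$. So $\Phi$ carries Sugawara weight to this grading.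

Let $M$ be the Heisenberg vertex algebra of $\alpha$. In $\mathcal L\otimes\Pi(0)$ the vectors of charge $p$ killed by $\mu(j)$, $j>0$, form $\mathcal L\otimes M\otimes e^{pc}$. So
$$\mathsf C_{2p}=\mathsf L_k\cap(\mathcal L\otimes M\otimes e^{pc}).$$
On $\mathcal L\otimes M\otimes e^{qc}$ the operator $e^{pc}(z)$ factors, along $c=\frac2k\mu+\delta$, into a $\mu$-part (including $z^{\frac{2p}k\mu(0)}=z^{2pq/k}$) and a $\delta$-part (including $z^{p\delta(0)}=z^{pq\langle\delta,\delta\rangle}$). Note that $\delta(0)=-\frac2k\alpha(0)$ acts on $e^{qc}$ as $-\frac{2q}k=q\langle\delta,\delta\rangle$. The projection $\pi$ removes the creation operators $\mu(-j)$, the operators $\mu(j)$, $j>0$, act as zero, and (1) removes $z^{2pq/k}$. So, if we write $e^{p\delta}$ for $e^{pc}$ in these spaces, $\mathcal Y$ is given by the usual vertex operators of $\mathbb Z\delta$ with trivial cocycle. For $p\ge0$, $e^{p\delta}=e_{-1}^p1\in\mathsf C_{2p}$.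

**The algebra.** Fix $n\ge1$ with $w\mid n^2$, and put $\gamma=n\delta$. Then $\langle\gamma,\gamma\rangle=2n^2v/w\in2\mathbb Z$. Put
$$B=\mathsf B^{(n)}=\bigoplus_mB^m,\qquad B^m=\mathsf C_{2nm}.$$
As $\pi$ preserves $\mathsf L_k$, $B$ is closed under $\mathcal Y$. So $B$ is a vertex subalgebra of $\mathcal L\otimes V_{\mathbb Z\gamma}$. By Lemma 2 its translation operator is $L_{-1}$, and the conformal vector of $\mathsf Z_k$ acts by the $L_j$. By (2) the weights in $B^m$ are integers, at least
$$h_m=n|m|+\tfrac{n^2v}wm^2 ,\tag{3}$$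
and $h_m$ grows quadratically. So all weight spaces of $B$ are finite-dimensional, its weight-$0$ space is $\mathbb C1$, and $B$ is a vertex operator algebra. On $B$ we write $Y$ for $\mathcal Y$. The map $\sigma$ is an automorphism exchanging $B^m$ and $B^{-m}$. The condition $w\mid n^2$ says exactly that $\mathbb Z\gamma$ is an even lattice. It holds for $n=w$, and often for smaller $n$.

The algebra $R_B=\bigoplus_mR_B^m$ is graded by charge. Let $\bar R=R_B^0$ be the image of $\mathsf Z_k$, and $\bar R_+$ its positive-weight part. Since $C_2(B)$ has positive weights, $1\notin C_2(B)$ and $\bar R=\mathbb C1\oplus\bar R_+$.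

**The symbols of the neutral fields.** In any $V$ as in Section 3 put $W(x)=\pi(Y(e,x)f)=\sum_{s\ge0}W_sx^{s-2}$. Then $W_s\in V^{[0]}$ has weight $s$, $W_0=k1$ and $W_1=\pi(h)=0$. The map $\Phi$ sends $\mathsf Z^k$ into $U=\mathrm{Vir}\otimes M$, and $R_U=\mathbb C[T,\alpha]$. Put
$$\tau=-\tfrac2k\alpha,\qquad S=(k+2)T-\alpha^2 .$$
In $Y(e^c,x)\Phi(f)$, moving $\exp(-\sum_{j\ge1}c(j)\frac{x^{-j}}j)$ to the right replaces $\alpha(-j)$ by $\alpha(-j)-x^{-j}$, as $[c(j),\alpha(-j)]=j$. After $\pi$, this gives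
$$\Phi(W(x))=e^{\sum_{j\ge 1}\delta(-j)x^j/j}\Big[(k+2)L_{-2}-\big(\alpha(-1)-\tfrac1x\big)^2-(k+1)\big(\alpha(-2)-\tfrac1{x^2}\big)\Big]1 .$$
Modulo $C_2(U)$, $x^2W(x)\mapsto(k+2\alpha x+Sx^2)e^{\tau x}=(k-k\tau x+Sx^2)e^{\tau x}$. The coefficient of $x^{m+2}$ times $m!$ is $S\tau^m+k\tau^{m+2}\big(\frac1{(m+1)(m+2)}-\frac1{m+1}\big)$, i.e.
$$m!\,W_{m+2}\ \mapsto\ \xi_m:=\tau^m\Big(S-\frac k{m+2}\tau^2\Big)\qquad(m\ge0).\tag{4}$$

## 5. $\mathsf B_k$ as the commutant of a lattice algebra

This section checks that for $n=w$ our $B$ is the algebra of the question, "the commutant of the lattice vertex algebra of $L=2w\mathbb Z$ in the corresponding extension".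

Let $n=w$ and $\beta=\frac{2w}k\mu=-2v\mu$. Then $\langle\beta,\beta\rangle=-2vw$, $\langle\beta,c\rangle=-2v$, and $h_0=2\mu(0)$ acts on $e^\beta$ as $2w$. All inner products in $Q=\mathbb Zc\oplus\mathbb Z\beta$ are even, so $V_Q$ can be formed with trivial cocycle, and $\mathcal L\otimes V_Q\supset\mathcal L\otimes\Pi(0)$. Put
$$\mathsf E=\bigoplus_{m,p}\mathbb C[\mu(-1),\mu(-2),\dots]\,\mathsf C_{2p}\,e^{m\beta}\ \cong\ \bigoplus_{m,p}\mathsf F_{2p+2wm}\otimes\mathsf C_{2p}.$$
Since $pc+m\beta=\frac2k(p+wm)\mu+p\delta$, vertex operators of $V_Q$ on $\mathsf E$ factor into a $\mu$-part and $\mathcal Y$. So $\mathsf E$ is a vertex subalgebra. It contains $\mathsf L_k$ (the part $m=0$) and $V_{\mathbb Z\beta}=\bigoplus_{\lambda\in L}\mathsf F_\lambda$ (as $1\in\mathsf C_0$). These generate it, because the leading coefficient of $Y(e^{m\beta},z)$ on $\mathsf C_{2p}$ is $\mathsf C_{2p}e^{m\beta}$.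

A vector of $\mathsf E$ commuting with $V_{\mathbb Z\beta}$ is killed by $\mu(j)$, $j\ge0$. So it lies in $\bigoplus_m\mathsf C_{-2wm}e^{m\beta}$, inside $\mathcal L\otimes M\otimes e^{-m(wc-\beta)}$, and $wc-\beta=w\delta=\gamma$. Conversely such vectors commute with $V_{\mathbb Z\beta}$, because $\langle\gamma,\beta\rangle=0$ and they are killed by $\beta(j)$, $j\geq 0$. Hence $\mathrm{Com}(V_{\mathbb Z\beta},\mathsf E)=\bigoplus_m\mathsf C_{2wm}$, with exactly the operators $\mathcal Y$. This is $\mathsf B_k=\mathsf B^{(w)}$.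

The normalization of the extension does not matter. If the components $B^m\times B^{m'}\to B^{m+m'}$ of the vertex operator are multiplied by nonzero scalars, the subspace $C_2(B)$ is unchanged. (If $\mathsf C_\lambda\boxtimes\mathsf C_{\lambda'}\cong\mathsf C_{\lambda+\lambda'}$, the relevant spaces of intertwining operators are one-dimensional, so any simple extension structure on $\bigoplus_{\lambda\in L}\mathsf C_\lambda$ is of this form.)

## 6. The level $k=-\frac12$ by hand

Take $(u,v)=(3,2)$. Then $k=-\frac12$, $w=1$, and $n=1$ is allowed. The central charge of $\mathrm{Vir}$ is $13-9-4=0$, so $\mathcal L=\mathbb C$. We have $\langle\alpha,\alpha\rangle=\frac14$, $\delta=4\alpha$, $\langle\delta,\delta\rangle=4$, and $h_m=|m|+2m^2$. Everything sits in a rank-one lattice algebra: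
$$\mathsf Z_{-1/2}\subset M,\qquad B\subset V_{\mathbb Z\delta},\qquad e=e^{\delta},\qquad f=-\big(\alpha(-1)^2+\tfrac12\alpha(-2)\big)e^{-\delta},$$
where $e\in B^1$ and $f\in B^{-1}$ both have weight $3$. Taking the coefficient of $x^0$ in $\Phi(W(x))$,
$$W_2=-\tfrac12\big(8\alpha(-1)^2+2\alpha(-2)\big)+8\alpha(-1)^2-\alpha(-1)^2-\tfrac12\alpha(-2)=3\alpha(-1)^2-\tfrac32\alpha(-2)$$
(applied to $1$). Its symbol in $R_M=\mathbb C[\alpha]$ is $3\alpha^2$, which is not nilpotent. So $\mathsf Z_{-1/2}$ is not $C_2$-cofinite.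

Now use the charges. By (1), $\mathcal Y(e,z)f=z^{2/k}W(z)=z^{-4}W(z)$, and the coefficient of $z^1$ says $e_{-2}f=W_7$ in $B$. So $W_7\in C_2(B)$. By (4) with $T=0$ and $S=-\alpha^2=-\frac{\tau^2}{16}$, its symbol is
$$\tfrac1{5!}\tau^5\big(-\tfrac1{16}+\tfrac1{14}\big)\tau^2=\tfrac1{120\cdot112}\,\tau^7\ne0 .$$
So evaluation at a point $\alpha=\alpha_0$ of the line, viewed as a character of $R_{\mathsf Z_{-1/2}}$, can kill $C_2(B)$ only if $\alpha_0=0$.

Two things are still missing, even here. First, $R_{\mathsf Z_k}$ might have characters that do not come from the line $\mathbb C[\alpha]$. Second, nothing has been said about the infinitely many charged pieces.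

## 7. Why neither $\mathsf Z_k$ nor $\mathcal L\otimes V_{\mathbb Z\gamma}$ settles the matter

**$\mathsf Z_k$ is never $C_2$-cofinite.** The inclusion $\mathsf Z_k\subset\mathcal L\otimes M$ gives algebra maps $R_{\mathsf Z_k}\to R_{\mathcal L}\otimes\mathbb C[\alpha]\to\mathbb C[\alpha]$, the second one setting the positive-weight part of $R_{\mathcal L}$ to zero. The composite sends $W_2$ to $\xi_0|_{T=0}=-\alpha^2-\frac k2\tau^2=-\frac{k^2}4\tau^2-\frac k2\tau^2=-\frac{k(k+2)}4\tau^2$. This is nonzero and not nilpotent, so $\dim R_{\mathsf Z_k}=\infty$. This proves the last sentence of Theorem 1. So the charges must be used.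

**The ambient algebra.** $\mathcal L\otimes V_{\mathbb Z\gamma}$ is $C_2$-cofinite by (B) and Section 2, and it contains $B$. But cofiniteness does not pass to vertex subalgebras: $M\subset V_{\mathbb Z\gamma}$ is a counterexample. The reason is that $C_2(B)$ may use only pairs of elements of $B$. The proof in Section 2 used the pair $e^\gamma,e^{-\gamma}$. Here $e^\gamma\in B$, but $e^{-\gamma}\notin B$: it would be the vector $e^{-nc}$ of $\mathsf L_k$, of Sugawara weight $-n<0$.

So $e^{-\gamma}$ must be replaced by a true element of charge $-n$, such as $F=\pi(f_{j_1}\cdots f_{j_n}1)$. For the argument to work at a character $X=(T_0,\alpha_0)$ we need $X(F)\ne0$ for some choice of modes. We shall see in (6) that the first step gives $X(f(\zeta)1)=e^{-\tau_0\zeta}S_0$ with $S_0=(k+2)T_0-\alpha_0^2$. At points with $S_0=0$, this way of reaching charge $-n$ from the vacuum fails at the first step. Such points have $T_0\neq 0$ unless $\alpha_0=0$. So we must first prove that only $T_0=0$ occurs. We cannot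 read this off from $\mathsf Z_k\subset\mathcal L\otimes M$, since a character of $R_{\mathsf Z_k}$ need not extend to $R_{\mathcal L\otimes M}$.

**Three finiteness statements.** The proof establishes:

1. $\dim\bar R<\infty$ (Sections 8–11). This requires all characters of $R_{\mathsf Z_k}$. We compute $R_{\mathsf Z^k}$ for the universal coset, show $T_0=0$, then kill $\alpha_0$ as in Section 6.
2. Each $R_B^m$ is finitely generated over $\bar R$ (Section 12).
3. $R_B^m$ for $|m|$ large is generated by products from smaller charges (Section 13).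

Together they say that $R_B$ is a finitely generated algebra. Nilpotency of charged generators will be free: $[x]^N$ has weight growing linearly in $N$, while (3) grows quadratically.

## 8. Correlation functions of $e$ and $f$ with $h$ removed

*Purpose.* A functional on $V^{[p]}$ is encoded in rational functions. Conditions such as "kills $C_2$" become growth conditions at infinity.

Let $V=V^k$ or $\mathsf L_k$, $p\ge0$, and let $\phi$ be a functional on $V^{[p]}$ supported in one weight (that is, zero on all other weight spaces). Then $\phi\circ\pi$ is supported in one charge and one Sugawara weight. Put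
$$K_r(z_1,\dots,z_{p+r};\zeta_1,\dots,\zeta_r)=\Big\langle\phi\circ\pi,\ \prod_ie(z_i)\prod_jf(\zeta_j)1\Big\rangle .$$
It is rational, homogeneous of degree (Sugawara weight of the support) $-(p+2r)$, symmetric in the $z$'s and in the $\zeta$'s, with poles only at $z_i=\zeta_j$, since $e(z)e(z')$ and $f(\zeta)f(\zeta')$ are regular.

Let $G_r=G_rV^{[p]}$ be the span of all coefficients of $\pi(\prod_{i\le p+r'}e(z_i)\prod_{j\le r'}f(\zeta_j)1)$ with $r'\le r$. By PBW with the $h$-modes to the left, $\bigcup_rG_r=V^{[p]}$, because $\pi$ kills every monomial that starts with a mode $h_{-j}$, $j\ge1$. If $\phi$ kills $G_{r-1}$, then $K_r$ determines $\phi|_{G_r}$.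

**How $h$ acts.** Let $\Psi$ be a product of fields $e(z_i)$, $f(\zeta_j)$. The creation part of $h(t)$ is killed by $\phi\circ\pi$ on its left. Since $[h_j,e(z)]=2z^je(z)$ and $[h_j,f(\zeta)]=-2\zeta^jf(\zeta)$, the part $\sum_{j\ge0}h_jt^{-j-1}$ acts on $\Psi1$ as multiplication by
$$\sum_i\frac2{t-z_i}-\sum_j\frac2{t-\zeta_j}.$$

**Factorization near $z_1=\zeta_1$.** By Lemma 2(1), $Y(e,x)f=\exp(\frac1k\sum_{j\ge 1} h_{-j}\frac{x^j}j)W(x)$. The field of $h_{-j}1$ is $\partial^{j-1}h/(j-1)!$, and modes of $W(x)$ commute with those of $h$. So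
$$Y(Y(e,x)f,\zeta)=\,:\!\exp\Big(\tfrac1k\int_\zeta^{\zeta+x}h(t)\,dt\Big)\!:\ Y(W(x),\zeta).$$
Integrating the multiplication operator above, and using that $\pi$ commutes with modes of $W(x)$, we get
$$\langle\phi\pi,e(\zeta+x)f(\zeta)\Psi1\rangle=\prod_i\Big(1+\tfrac x{\zeta-z_i}\Big)^{2/k}\prod_j\Big(1+\tfrac x{\zeta-\zeta_j}\Big)^{-2/k}\sum_{l\in\mathbb Z}\phi\big(W(x)_l\,\pi(\Psi1)\big)\zeta^{-l-1}.\tag{5}$$
The left side is the rational function, expanded as a Laurent series in $x$ whose coefficients are expanded at $\zeta=\infty$. The products run over the variables of $\Psi$. The prefactor is $1+\sum_{s\ge1}x^sO(1/\zeta)$.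

**Polynomiality.** If $\phi$ kills $G_{r-1}$, then $K_r$ is a polynomial. Indeed $f(\zeta)e(z)\sim\frac k{(\zeta-z)^2}-\frac{h(z)}{\zeta-z}$. So the polar parts of $K_r$ at $\zeta_j=z_i$ are built from $\phi\pi(\Psi'1)$ and $\phi\pi(h(z_i)\Psi'1)$, where $\Psi'$ has $r-1$ factors $f$. The second is a rational function times the first, and the first is zero.

## 9. Zhu's algebra of the universal coset $\mathsf Z^k$

*Purpose.* We find all characters of $R_{\mathsf Z^k}$. The method is an upper bound from correlators and a lower bound from the symbols (4). Only $k\ne0,-2$ is used.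

**Lemma 3.** $\dim(R_{\mathsf Z^k})_N\le\lfloor N/2\rfloor$ for $N\ge1$.

*Proof.* Let $\phi$ be a functional on the weight-$N$ space of $\mathsf Z^k$ that kills $C_2(\mathsf Z^k)$ and $G_{r-1}$, $r\ge1$. (Here $p=0$, and $G_0=\mathbb C1$ is killed automatically as $N\ge1$.) Then $K_r$ is a homogeneous polynomial of degree $N-2r$, and it determines $\phi|_{G_r}$.

In (5), with $(z_1,\zeta_1)=(\zeta+x,\zeta)$, the terms with $l\le-2$ vanish, since $(W_s)_l\pi(\Psi1)$ has coefficients in $C_2(\mathsf Z^k)$. The other terms have powers $\zeta^{-l-1}$ with $-l-1\le0$. So each coefficient of a power of $x$ in $K_r$ is $O(1)$ as $\zeta\to\infty$. It is also polynomial in $\zeta$, hence independent of $\zeta$. Thus $(\partial_{z_1}+\partial_{\zeta_1})K_r=0$, and by symmetry $(\partial_{z_i}+\partial_{\zeta_j})K_r=0$ for all $i,j$. So all $\partial_{z_i}K_r$ are equal and all $\partial_{\zeta_j}K_r$ are their negative. Hence $K_r$ is constant along every direction on which $\sum z_i-\sum\zeta_j$ vanishes, and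
$$K_r=\mathrm{const}\cdot\Big(\sum z_i-\sum\zeta_j\Big)^{N-2r},$$
with $K_r=0$ if $2r>N$. Filter $(R_{\mathsf Z^k})_N^*$ by the annihilators of the $G_r$. The successive quotients have dimension at most $1$ for $1\le r\le N/2$ and $0$ otherwise. $\square$

For example, the bound is $0,1,1,2$ for $N=1,2,3,4$. For $N=1$ this matches the fact that the only charge-$0$ vector of weight $1$ is $h\notin\mathsf Z^k$.

**Lemma 4.** The map $R_{\mathsf Z^k}\to R_U=\mathbb C[S,\tau]=\mathbb C[T,\alpha]$ induced by $\Phi$ is injective. Its image $A$ is a finitely generated algebra, and every character $A\to\mathbb C$ is the restriction of evaluation at some point $(T_0,\alpha_0)$.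

*Proof.* Put $\deg S=2$, $\deg\tau=1$; the map preserves degrees. Let $N\ge1$. By (4) the image of $(R_{\mathsf Z^k})_N$ contains $\xi_0^{r-1}\xi_{N-2r}$ for $1\le r\le N/2$. Their leading terms in $S$-degree are $S^r\tau^{N-2r}$, so they are $\lfloor N/2\rfloor$ linearly independent elements. By Lemma 3 the map is injective in degree $N$ and these elements span the image. In degree $0$, $1\mapsto1$, and $1\notin C_2(\mathsf Z^k)$.

The common zeros of $\xi_0=S-\frac k2\tau^2$ and $\xi_1=\tau(S-\frac k3\tau^2)$: if $\tau\ne0$ then $\frac k2\tau^2=\frac k3\tau^2$, impossible as $k\ne0$. So $\tau=0$ and $S=0$. Hence $\mathbb C[S,\tau]/(\xi_0,\xi_1)$ is finite-dimensional, and by graded Nakayama $\mathbb C[S,\tau]$ is a finite $\mathbb C[\xi_0,\xi_1]$-module. So is its submodule $A$. Thus $A$ is a finitely generated algebra and $\mathbb C[S,\tau]$ is integral over $A$. By lying-over, every maximal ideal of $A$ is the restriction of one of $\mathbb C[S,\tau]$. $\square$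

Since $\mathsf Z^k\to\mathsf Z_k$ is onto with kernel $J\cap\mathsf Z^k$,
$$R_{\mathsf Z_k}=A/I,\qquad I=\text{image of }J\cap\mathsf Z^k .$$

## 10. Characters of $R_{\mathsf Z_k}$ lie over $T_0=0$

*Purpose.* Suppose a character has $T_0\ne0$. We want an element of $J\cap\mathsf Z^k$ on which it does not vanish. The minimal model supplies $y_*\equiv T^\ell$ in the maximal ideal of $\mathrm{Vir}$, but $y_*$ itself need not lie in $\Phi(V^k)$. The remedy is that $y_*e^{pc}$ does lie there for large $p$ (Lemma 5). Then we come back to charge $0$ with modes of $f$, controlling one functional on the way.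

**The functional $X$.** For $(T_0,\alpha_0)\in\mathbb C^2$ let $X=\chi\otimes\theta$ on $\mathrm{Vir}\otimes\Pi(0)$. Here $\chi:\mathrm{Vir}\to R_{\mathrm{Vir}}=\mathbb C[T]\to\mathbb C$ is evaluation at $T_0$. The functional $\theta$ satisfies $\theta(e^{pc})=1$ for all $p$, kills $\mu(-j)\Pi(0)$ for $j\ge1$ and $\alpha(-j)\Pi(0)$ for $j\ge2$, and $\theta(\alpha(-1)b)=\alpha_0\theta(b)$. Let $\pi$ on $\mathrm{Vir}\otimes\Pi(0)$ again be the projection killing $\mu(-j)(\cdot)$, $j\ge1$. Then $\pi\Phi=\Phi\pi$ and $X=X\circ\pi$, and on $U$ the functional $X$ is the evaluation $U\to R_U\to\mathbb C$. Put $\tau_0=-\frac2k\alpha_0$ and $S_0=(k+2)T_0-\alpha_0^2$.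

**How $f$ acts under $X$.** Let $b\in\mathrm{Vir}\otimes\Pi(0)$ have charge $p$, i.e. $b\in\mathrm{Vir}\otimes M(c,d)e^{pc}$. Write $\alpha^+(\zeta)=\sum_{j\ge0}\alpha(j)\zeta^{-j-1}$. The field of $f$ is
$$f(\zeta)=\,:\!\big[(k+2)T(\zeta)-\alpha(\zeta)^2-(k+1)\partial\alpha(\zeta)\big]e^{-c}(\zeta)\!:\,,$$
with $e^{-c}(\zeta)=e^{-\sum_{j\ge1}c(-j)\zeta^j/j}\,e^{\sum_{j\ge1}c(j)\zeta^{-j}/j}\,e^{-c}$. There is no power of $\zeta$, because $c(0)=0$ on $\Pi(0)$. Under $X$ the creation exponential becomes $e^{-\tau_0\zeta}$. The creation part of $\alpha(\zeta)$ becomes $\alpha_0$, and that of $\partial\alpha(\zeta)$, which starts with $\alpha(-2)$, becomes $0$. So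
$$e^{\tau_0\zeta}X(f(\zeta)b)=X\Big(e^{\sum_{j\ge 1} c(j)\zeta^{-j}/j}e^{-c}\big\{(k+2)T(\zeta)-\alpha_0^2-2\alpha_0\alpha^+(\zeta)-\alpha^+(\zeta)^2-(k+1)\partial\alpha^+(\zeta)\big\}b\Big).$$
For $b'\in\mathrm{Vir}$, $\chi(T(\zeta)b')=T_0\chi(b')+\sum_{j\ge0}\chi(L_jb')\zeta^{-j-2}$, where $L_j$ are the modes of $T$. Indeed $L_{-1}b'$ and $L_{-j}b'$, $j\ge3$, lie in $C_2(\mathrm{Vir})$. As $\alpha(0)b=pb$, we conclude: $e^{\tau_0\zeta}X(f(\zeta)b)$ is a polynomial in $\zeta^{-1}$, equal to
$$S_0X(b)+\zeta^{-1}\big[S_0X(c(1)b)-2\alpha_0p\,X(b)\big]+O(\zeta^{-2}).\tag{6}$$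
For $b=1$ all annihilation terms vanish and the value is exactly $S_0$, as announced in Section 7. For $T_0=0$, $\chi$ kills all positive weights and is the projection to the vacuum. So $X$ is then defined on $\mathcal L\otimes\Pi(0)$, and (6) holds there.

**Lemma 5.** For every $y\in\mathrm{Vir}$, $y\otimes e^{pc}\in\Phi(V^k)$ for all sufficiently large $p$.

*Proof.* Let $\mathcal C=\pi(\Phi(V^k))$. It is contained in $\Phi(V^k)$, as $\Phi(V^k)$ is an $\mathsf H$-submodule. We prove the statement with $\mathcal C$ in place of $\Phi(V^k)$.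

**Step 1: adding oscillators.** *If $ye^{pc}\in\mathcal C$ for $p\ge p_0$, then $yPe^{pc}\in\mathcal C$ for all homogeneous $P\in\mathbb C[\delta(-1),\delta(-2),\dots]$ and $p\ge p_0+\mathrm{wt}\,P$.* Since $\langle c,c\rangle=0$,
$$\pi(e(z_1)\cdots e(z_l)\,ye^{pc})=y\exp\Big(\sum_{j\ge 1}\delta(-j)\tfrac{p_j(z)}j\Big)e^{(p+l)c}=\sum_\lambda m_\lambda(z)\,y\,h_\lambda\,e^{(p+l)c}.$$
Here $p_j(z)$ are the power sums, and $\lambda$ runs over partitions with at most $l$ parts. The $m_\lambda$ are the monomial symmetric polynomials, and $h_\lambda$ are the complete homogeneous polynomials in which the power sums are replaced by $\delta(-j)$ (Cauchy identity). The $m_\lambda(z)$ are linearly independent, so each $y\,h_\lambda e^{(p+l)c}$ is in $\mathcal C$. Take $l=\mathrm{wt}\,P$. All $\lambda$ with $|\lambda|=l$ occur, and their $h_\lambda$ form a basis of the weight-$l$ part.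

**Step 2: adding Virasoro modes.** Let $\mathrm{Vir}_{\le r}$ be the span of products of at most $r$ modes $L_i$ applied to $1$. Because $L_i1=0$ for $i\ge-1$ and commutators do not increase the number of modes, $\mathrm{Vir}_{\le r}$ is stable under $L_i$, $i\ge-1$. The claim holds for $r=0$, as $e^{pc}=\Phi(e_{-1}^p1)$. Assume it on $\mathrm{Vir}_{\le r}$, and let $y\in\mathrm{Vir}_{\le r}$. On $ye^{(p+1)c}$ the modes $c(j),\alpha(j)$ with $j>0$ vanish and $\alpha(0)=p+1$. So for $j\ge2$ the coefficient of $\zeta^{j-2}$ in $\pi(f(\zeta)ye^{(p+1)c})$ is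
$$(k+2)\sum_{i\le j}(L_{-i}y)\,S_{j-i}(-\delta)\,e^{pc}+yP_je^{pc},\qquad \sum_sS_s(-\delta)\zeta^s=\exp\Big(-\sum_{s\ge1}\delta(-s)\tfrac{\zeta^s}s\Big).$$
Here $P_j\in\mathbb C[\delta(-1),\dots]$ is homogeneous of weight $j$, with coefficients that may depend on $p$. (Recall $\alpha(-s)=-\frac k2\delta(-s)$.) Only finitely many $i$ contribute. For large $p$ the coefficient lies in $\mathcal C$. The terms with $i\le1$ lie in $\mathcal C$ for large $p$, because $L_{-i}y\in\mathrm{Vir}_{\le r}$ and by Step 1. So does $yP_je^{pc}$: it is a combination of finitely many monomials, each covered by Step 1. The terms with $2\le i<j$ do, by induction on $j$ and Step 1. The only remaining term is $i=j$, so $L_{-j}y\,e^{pc}\in\mathcal C$ for large $p$. As $\mathrm{Vir}_{\le r+1}$ is spanned by $\mathrm{Vir}_{\le r}$ and such $L_{-j}y$ with $j\ge2$, the claim follows for $r+1$. $\square$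

**Proposition 6.** If evaluation at $(T_0,\alpha_0)$ kills $I$, then $T_0=0$. Hence every character of $A$ killing $I$ is evaluation at a point $(0,\alpha_0)$.

*Proof.* Suppose $T_0\ne0$. By Lemma 5 there are $q\ge1$ and $\tilde y\in V^k$ with $\Phi(\tilde y)=y_*e^{qc}$; replacing $\tilde y$ by its component of charge $q$, we may take $\tilde y$ of charge $q$. Since $y_*e^{qc}\mapsto0$ in $\mathcal L\otimes\Pi(0)$, (A) gives $\tilde y\in J$. And $X(\Phi(\tilde y))=T_0^\ell\ne0$.

**Step down one charge.** If $b\in V^k$ has charge $p\ge1$ and $X(\Phi(b))\ne0$, then $X(\Phi(f_jb))\ne0$ for some $j$. If $S_0\ne0$, the constant term of (6) is nonzero. If $S_0=0$, then $\alpha_0^2=(k+2)T_0\ne0$, and the $\zeta^{-1}$-term of (6) is $-2\alpha_0p\,X(\Phi(b))\ne0$. This is where it helps to come down from positive charge instead of starting at the vacuum.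

Apply this $q$ times, at charges $q,q-1,\dots,1$. We get $b_0=f_{j_1}\cdots f_{j_q}\tilde y\in J$ of charge $0$ with $X(\Phi(b_0))\ne0$. Then $\pi(b_0)\in J\cap\mathsf Z^k$ and $X(\Phi(\pi(b_0)))=X(\pi(\Phi(b_0)))=X(\Phi(b_0))\ne0$. So the class of $\pi(b_0)$ in $I$ does not vanish at $(T_0,\alpha_0)$, a contradiction. The second statement follows with Lemma 4. $\square$

## 11. The image of $\mathsf Z_k$ in $R_B$ is finite-dimensional

*Purpose.* On the line $T_0=0$ we have $S_0=-\alpha_0^2$, so the obstruction of Section 7 disappears, and the lattice computation of Section 2 can be imitated with $e^\gamma$ and a genuine element of $B^{-1}$.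

**Proposition 7.** $\dim\bar R<\infty$.

*Proof.* $\bar R=\mathsf Z_k/(C_2(B)\cap\mathsf Z_k)$ is a quotient of $R_{\mathsf Z_k}=A/I$. By Proposition 6 a character of $\bar R$ is evaluation at some $(0,\alpha_0)$. As a functional on $\mathsf Z_k\subset\mathcal L\otimes M$ it is $X=X_{0,\alpha_0}$, and it kills $C_2(B)\cap\mathsf Z_k$.

Suppose $\alpha_0\ne0$. Then $S_0=-\alpha_0^2\ne0$. Starting from $1$ and using the constant term $S_0X(b)$ of (6) in $\mathsf L_k\subset\mathcal L\otimes\Pi(0)$ $n$ times, we get $b\in\mathsf L_k$ of charge $-n$ with $X(b)\ne0$. Put $F=\pi(b)\in B^{-1}$; then $X(F)=X(b)\ne0$. With $E=e^\gamma\in B^1$,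
$$X(Y(E,z)F)=e^{n\tau_0z}z^{-\langle\gamma,\gamma\rangle}X\Big(e^{-\sum_{j\ge1}\gamma(j)z^{-j}/j}e^\gamma F\Big)=e^{n\tau_0z}z^{-\langle\gamma,\gamma\rangle}\rho(z^{-1}),$$
where $e^\gamma$ shifts the charge and $\rho$ is a polynomial with $\rho(0)=X(F)\ne0$. Since $n\tau_0\ne0$, this is not a Laurent polynomial, for otherwise $e^{n\tau_0z}$ would be rational. So it has infinitely many nonzero coefficients at positive powers of $z$, and $X(E_{-j}F)\ne0$ for some $j\ge2$. But $E_{-j}F\in C_2(B)\cap\mathsf Z_k$, a contradiction.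

So $\alpha_0=0$: the nonzero finitely generated commutative algebra $\bar R$ has exactly one character, hence exactly one maximal ideal. That ideal is the nilradical, which is nilpotent as $\bar R$ is Noetherian. So $\bar R$ is Artinian and finite-dimensional. $\square$

## 12. $C_1$-cofiniteness of the charged modules

**Definition.** For a $\mathsf Z_k$-module $C$ let $C_1(C)=\mathrm{span}\{g_{-1}x:\ g\in\mathsf Z_k\text{ homogeneous},\ \mathrm{wt}\,g>0,\ x\in C\}$.

It contains $g_{-j}x$ for $j\ge1$, and it is $L_{-1}$-stable because $L_{-1}g_{-1}x=(L_{-1}g)_{-1}x+g_{-1}L_{-1}x$. *Example:* for the Heisenberg algebra $M$ in place of $\mathsf Z_k$ and a Fock module $C$ with vacuum vector $x_0$, all $\alpha(-j)x$ lie in $C_1(C)$, while $x_0$ does not since $g_{-1}$ raises weights. So $\dim C/C_1(C)=1$.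

*Purpose of the section.* If $\dim C/C_1(C)<\infty$ for $C=B^m$, then $R_B^m$ is finitely generated over $\bar R$. We begin with charge $\pm1$, using correlators, and then climb to all charges by a differential equation.

**Lemma 8.** $\dim\mathsf C_{\pm2}/C_1(\mathsf C_{\pm2})\le3$.

*Proof.* By $\sigma$ consider $\mathsf C_2=\mathsf L_k^{[1]}$ and write $C_1=C_1(\mathsf C_2)$. Since $\pi(e(z)1)=e^{zL_{-1}}e$, here $G_0=\mathrm{span}\{L_{-1}^je:j\ge0\}$.

**Step 1: $\mathsf C_2=G_0+C_1$.** Let $\phi$ be supported in one weight and kill $C_1$ and $G_{r-1}$, $r\ge1$. By Section 8, $K_r(z_0,\dots,z_r;\zeta_1,\dots,\zeta_r)$ is a polynomial. In (5), with $e(\zeta+x)f(\zeta)$ as the chosen pair, the term of $W_0=k1$ contains a correlator with $r-1$ factors $f$, hence is $0$. Also $W_1=0$. For $s\ge2$, $\mathrm{wt}\,W_s>0$, so terms with $l\le-1$ die, and only powers $\zeta^{-l-1}$ with $l\ge0$ remain. So all coefficients of powers of $x$ are $O(1/\zeta)$. Being polynomial in $\zeta$, they vanish. Hence $K_r=0$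 and $\phi$ kills $G_r$. By induction a functional killing $C_1+G_0$ is $0$.

**Step 2: $L_{-1}^3e\in C_1$.** Let $\phi$ be supported in the weight of $L_{-1}^3e$ and kill $C_1$. Then $\Gamma(z):=\phi(\pi(e(z)1))=\kappa z^3$ with $\kappa=\frac16\phi(L_{-1}^3e)$, and we must show $\kappa=0$. The correlator $K_1(z_0,z_1;\zeta)$ is homogeneous of degree $4-3=1$. Using $f(\zeta)e(z_i)\sim\frac k{(\zeta-z_i)^2}-\frac{h(z_i)}{\zeta-z_i}$ and $\phi\pi(h(z_i)e(z_j)1)=\frac2{z_i-z_j}\Gamma(z_j)$,
$$K_1(z_0,z_1;\zeta)=P+\sum_{\{i,j\}=\{0,1\}}\Big[\frac k{(\zeta-z_i)^2}-\frac2{(\zeta-z_i)(z_i-z_j)}\Big]\Gamma(z_j).$$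
The sum has the polar parts of $K_1$ at $\zeta=z_i$. It is regular at $z_0=z_1$, since $\frac{\Gamma(z_1)}{\zeta-z_0}-\frac{\Gamma(z_0)}{\zeta-z_1}$ vanishes there. So $P$ is a polynomial, homogeneous of degree $1$ and symmetric in $z_0,z_1$: $P=a'\zeta+a(z_0+z_1)$.

By (5), as in Step 1 but now keeping the $W_0$-term, $K_1(\zeta+x,z_1;\zeta)=\frac k{x^2}\Gamma(z_1)+O(1/\zeta)$, coefficientwise in $x$. With $z_0=\zeta+x$, the $(i,j)=(0,1)$ term is $\big[\frac k{x^2}+\frac2{x(\zeta+x-z_1)}\big]\Gamma(z_1)=\frac k{x^2}\Gamma(z_1)+O(1/\zeta)$. Subtracting,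
$$a'\zeta+a(\zeta+x+z_1)+\Big[\frac k{(\zeta-z_1)^2}+\frac2{(\zeta-z_1)(\zeta+x-z_1)}\Big]\kappa(\zeta+x)^3=O(1/\zeta).$$
Expand at $\zeta=\infty$: $\frac{(\zeta+x)^3}{(\zeta-z_1)^2}=\zeta+3x+2z_1+O(1/\zeta)$ and $\frac{(\zeta+x)^3}{(\zeta-z_1)(\zeta+x-z_1)}=\zeta+2x+2z_1+O(1/\zeta)$. So the polynomial part of the last term is $\kappa[(k+2)\zeta+(3k+4)x+(2k+4)z_1]$. The coefficients of $x$ and of $z_1$ give $a=-\kappa(3k+4)$ and $a=-\kappa(2k+4)$. Hence $\kappa k=0$ and $\kappa=0$.

As $C_1$ is $L_{-1}$-stable, $L_{-1}^je\in C_1$ for all $j\ge3$. With Step 1, $\mathsf C_2/C_1$ is spanned by $e,L_{-1}e,L_{-1}^2e$. $\square$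

**Lemma 9.** $\dim\mathsf C_{2p}/C_1(\mathsf C_{2p})<\infty$ for all $p\ne0$.

*Proof.* By $\sigma$ let $p>0$, and induct on $p$; $p=1$ is Lemma 8. Assume the claim for $p$ and consider $\mathsf C_{2p+2}$. Let $\mathcal X\subset\mathsf C_2$ and $\mathcal X'\subset\mathsf C_{2p}$ be finite-dimensional graded complements of $C_1$, with homogeneous bases $x_i$ and $x'_j$.

**Step 1: products span.** By the commutator formula, the coefficients of all $\mathcal Y(a,z)b$ ($a\in\mathsf C_2$, $b\in\mathsf C_{2p}$) span a $\mathsf Z_k$-submodule of the simple module $\mathsf C_{2p+2}$. It contains $e^{(p+1)\delta}$, the leading coefficient of $\mathcal Y(e^\delta,z)e^{p\delta}$. So it is everything.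

**Step 2: reduction to $\mathcal X\times\mathcal X'$.** Let $\phi$ be a functional on $\mathsf C_{2p+2}$ supported in weight $N$ and killing $C_1$. For homogeneous $a,b$ write $\phi(\mathcal Y(a,z)b)=f_{a,b}\,z^{N-\mathrm{wt}a-\mathrm{wt}b}$. For $\mathrm{wt}\,g>0$ the iterate formula, in which $\phi$ kills the terms with $g_{-1-j}$ on the left, and the commutator formula for $g_{-1}$ give
$$f_{g_{-1}a,b}=\sum_{j\ge0}f_{a,g_jb},\qquad f_{a,g_{-1}b}=-\sum_{j\ge0}(-1)^jf_{g_ja,b}.$$
The total weights on the right are strictly smaller than those on the left. So by induction on the total weight every $f_{a,b}$ is a linear combination of the $f_{x_i,x'_j}$, with coefficients independent of $\phi$ and $N$. With Step 1, $\phi\mapsto\mathbf f=(f_{x_i,x'_j})$ is injective.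

**Step 3: an eigenvalue equation.** From $\mathcal Y(L_{-1}a,z)=\frac d{dz}\mathcal Y(a,z)$ we get $(N-\mathrm{wt}x_i-\mathrm{wt}x'_j)f_{x_i,x'_j}=f_{L_{-1}x_i,x'_j}$. By Step 2 the right side is a fixed linear combination of the entries of $\mathbf f$. So $(N-\mathcal D-\mathcal M)\mathbf f=0$ with fixed square matrices $\mathcal D,\mathcal M$ of size $\dim\mathcal X\dim\mathcal X'$. The dual of the weight-$N$ part of $\mathsf C_{2p+2}/C_1$ thus embeds in the eigenspace of $\mathcal D+\mathcal M$ for the eigenvalue $N$. Eigenspaces for distinct $N$ are independent, so $\dim\mathsf C_{2p+2}/C_1(\mathsf C_{2p+2})\le\dim\mathcal X\dim\mathcal X'$. $\square$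

**Corollary 10.** $\dim R_B^m<\infty$ for every $m$.

*Proof.* $m=0$ is Proposition 7. For $m\ne0$, $B^m=X_m+C_1(B^m)$ with $X_m$ graded and $\dim X_m<\infty$. Since $[g_{-1}x]=[g][x]$, this gives $R_B^m=[X_m]+\bar R_+R_B^m$. Weights are bounded below and $\bar R_+$ raises them, so iterating gives $R_B^m=\bar R\,[X_m]$, which is finite-dimensional by Proposition 7. $\square$

## 13. Large charges decompose into smaller ones

*Purpose.* Corollary 10 treats one charge at a time, and there are infinitely many. We show that beyond some $m_0$ no new generators of $R_B$ appear. The reason is quantitative: $h_m$ eventually exceeds the sum of the weights of $m$ generators from charge $1$.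

Let $X_1\subset B^1$ be a finite-dimensional graded complement of $C_1(B^1)$, with weights at most $H$. Choose $m_0\ge2$ with $h_m\ge mH$ for all $m\ge m_0$. This is possible by (3).

**Proposition 11.** For $m\ge m_0$: $R_B^m=\sum_{a=1}^{m-1}R_B^aR_B^{m-a}$.

*Proof.* Let $\phi$ be a functional on $B^m$, supported in weight $N$, that kills

* (i) $L_{-1}B^m$;
* (ii) $g_{-1}B^m$, hence $g_{-j}B^m$ for $j\ge1$, for $g\in\mathsf Z_k$ homogeneous with $\mathrm{wt}\,g>0$;
* (iii) $b_{-1}b'$, hence $b_{-j}b'$ for $j\ge1$, for $b\in B^a$, $b'\in B^{m-a}$, $1\le a\le m-1$.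

We show $\phi=0$; we may assume $N\ge h_m$.

**Step 1: correlators with small total weight vanish.** *Let $r\ge2$, $a_i\ge1$, $\sum a_i=m$, $b_i\in B^{a_i}$ homogeneous, and $\Delta=N-\sum\mathrm{wt}\,b_i\ge0$. Then $\mathcal R(t)=\phi(Y(b_1,t_1)\cdots Y(b_r,t_r)1)=0$.*

$\mathcal R$ is rational, homogeneous of degree $\Delta$, with poles only at $t_i=t_j$. By (i) and $L_{-1}1=0$ it is translation invariant. If $r=2$, it is therefore a multiple of $(t_1-t_2)^\Delta$. Setting $t_2=0$, we find the factor $\phi((b_1)_{-\Delta-1}b_2)$, which is $0$ by (iii), since $-\Delta-1\le-1$.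

Let $r\ge3$. Near $t_i=t_j$, $\mathcal R=\sum_s(t_i-t_j)^{-s-1}\phi(\cdots Y((b_i)_sb_j,t_j)\cdots1)$. The coefficient is an $(r-1)$-point function of the same kind, with $\Delta'=\Delta+s+1$, since $\mathrm{wt}((b_i)_sb_j)=\mathrm{wt}b_i+\mathrm{wt}b_j-s-1$. By induction on $r$ it vanishes if $\Delta'\ge0$. So only exponents $-s-1\ge\Delta+1$ occur. Hence $\mathcal R$ is a polynomial divisible by $\prod_{i<j}(t_i-t_j)^{\Delta+1}$. The degree of this product exceeds $\Delta$, so $\mathcal R=0$.

**Step 2: reduction to $X_1$.** Let $b',b_2,\dots,b_m\in B^1$ and $g\in\mathsf Z_k$ be homogeneous, $\mathrm{wt}\,g>0$. Expand $Y(g_{-1}b',t_1)$ by the iterate formula. The terms $t_1^jg_{-1-j}Y(b',t_1)$ are killed by (ii). In the others, commute $g_j$ to the right, where $g_j1=0$, and use $\sum_j\binom jst_l^{j-s}t_1^{-j-1}=(t_1-t_l)^{-s-1}$: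
$$\phi(Y(g_{-1}b',t_1)Y(b_2,t_2)\cdots Y(b_m,t_m)1)=\sum_{l\ge2}\sum_{s\ge0}(t_1-t_l)^{-s-1}\phi(Y(b',t_1)\cdots Y(g_sb_l,t_l)\cdots1).$$
By locality the same holds for the other positions. The total weight drops. So every $\phi(Y(b_1,t_1)\cdots Y(b_m,t_m)1)$ with $b_i\in B^1$ is a combination, with rational functions as coefficients, of such functions with all $b_i\in X_1$ homogeneous. For those, $\sum\mathrm{wt}\,b_i\le mH\le h_m\le N$, so they vanish by Step 1 with $r=m$ and all $a_i=1$.

**Step 3: conclusion.** Hence $\phi$ kills the span of all $(b_1)_{n_1}\cdots(b_m)_{n_m}1$, $b_i\in B^1$. The vectors $(b_m)_{n_m}1$ lie in $B^1$ and include every $b=b_{-1}1$. So this is the span of all $(b_1)_{n_1}\cdots(b_{m-1})_{n_{m-1}}b$ with $b_i,b\in B^1$. It is $\mathsf Z_k$-stable by the commutator formula, because $B^1$ is a $\mathsf Z_k$-module, and it contains $e^{m\gamma}\ne0$, obtained from leading coefficients of $Y(e^\gamma,z)e^{i\gamma}$. Since $B^m$ is simple by (C), the span is $B^m$, and $\phi=0$.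

So $B^m$ is spanned by the elements in (i), the elements $g_{-1}x$ of (ii) and $b_{-1}b'$ of (iii). As $L_{-1}B^m\subset C_2(B)$, we get $R_B^m=\bar R_+R_B^m+\sum_aR_B^aR_B^{m-a}$. The last sum is an $\bar R$-submodule, and weights are bounded below, so iterating gives the proposition. $\square$

## 14. Nilpotent generators and the proof of Theorem 1

By Section 4, $B=\mathsf B^{(n)}$ is a vertex operator algebra, and by Section 5 it is $\mathsf B_k$ when $n=w$. By Proposition 11, induction on $m$, and $\sigma$ for negative charges, $R_B$ is generated as an algebra by $\bar R$ and the $R_B^m$ with $1\le|m|<m_0$. All of these are finite-dimensional by Proposition 7 and Corollary 10. So $R_B$ is generated by finitely many homogeneous elements, each in $\bar R_+$ or in some $R_B^m$ with $m\ne0$.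

Every such generator is nilpotent. A homogeneous element of $\bar R_+$ is nilpotent because $\bar R$ is graded and finite-dimensional. If $x\in B^m$, $m\ne0$, is homogeneous, then $[x]^N$ is represented by an element of $B^{Nm}$ of weight $N\,\mathrm{wt}\,x$. It is zero once
$$h_{Nm}=nN|m|+\tfrac{n^2v}wN^2m^2>N\,\mathrm{wt}\,x ,$$
which holds for all large $N$.

A commutative algebra generated by finitely many nilpotent elements is finite-dimensional. So $\dim R_B<\infty$, and $\mathsf B^{(n)}$ is $C_2$-cofinite for every $n\ge1$ with $w\mid n^2$. For $n=w$ this is the $C_2$-cofiniteness of $\mathsf B_k$ for every negative admissible level. That $\mathsf Z_k$ is not $C_2$-cofinite was shown in Section 7. $\blacksquare$
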